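# A surface times a circle whose Ricci flow outgrows $\sqrt t$

## 1. Fibers of constant length: the diameter is $O(\sqrt t)$

Let $\Sigma$ be a closed orientable surface with $\chi(\Sigma)<0$, and put on $M=\Sigma\times S^1$ a product metric $h+e^{2c}d\theta^2$, where $h$ is a metric on $\Sigma$, $c$ is a constant and $\theta\in\mathbb R/2\pi\mathbb Z$. Recall that a Ricci flow is a family of metrics with $\partial_t g=-2\,\mathrm{Ric}$. A product stays a product: the circle does not move, and $h$ evolves by $\partial_t h=-2Kh$, with $K$ the Gauss curvature. We start all clocks at $t=1$. By Hamilton's theorem on surfaces with $\chi<0$ the flow exists for all $t\ge1$. The simplest example is $h(t)=2t\,\sigma$ with $\sigma$ hyperbolic (curvature $-1$): there $K=-\frac1{2t}$, so $-2Kh=2\sigma=\partial_th$, and the diameter of $(\Sigma,h(t))$ is exactly $\sqrt{2t}\operatorname{diam}(\Sigma,\sigma)$.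

**Proposition 1.1.** For every product initial metric as above there is $C<\infty$ with $\operatorname{diam}_tM\le C\sqrt t$ for all $t\ge1$.

**Proof.** The equation $\partial_th=-2Kh$ only changes $h$ by a conformal factor. So if $\sigma$ is the hyperbolic metric in the conformal class of $h(1)$, we may write $h=e^{2\psi}\sigma$ for all $t$, with the same $\sigma$. Since $K=e^{-2\psi}(-1-\Delta_\sigma\psi)$, the equation reads $\partial_t\psi=-K=e^{-2\psi}(1+\Delta_\sigma\psi)$. At a spatial maximum $\Delta_\sigma\psi\le0$, so $\frac{d}{dt}e^{2\psi_{\max}}\le2$. Choose $C_1\ge1$ with $h(1)\le2C_1\sigma$. Then $e^{2\psi}\le2C_1+2(t-1)\le2C_1t$, and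
$$\operatorname{diam}_tM\le\sqrt{2C_1t}\,\operatorname{diam}(\Sigma,\sigma)+\pi e^{c}.\qquad\square$$

The one fact that made this easy is that $\sigma$ is fixed: the flow never leaves its conformal class. Now let the length of the circle vary, $\hat g=h+e^{2u}d\theta^2$ with $u$ a function on $\Sigma$. We shall see that in a good gauge $u$ solves a heat equation, so one expects the fibers to equalize and the picture above to return. But $h$ acquires an extra term $2\,du\otimes du$, which is not conformal. What does it do to $\sigma$, and to the diameter?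

## 2. Flows that live forever, geometric pieces, and the diameter

The question comes from Richard H. Bamler, "Long-time behavior of 3 dimensional Ricci flow -- Introduction", arXiv:1411.6658 (2014). Let $(M,g)$ be a closed orientable Riemannian $3$-manifold, and consider a Ricci flow with surgery starting from it, with surgeries performed in the manner of Perelman and with suitably chosen surgery parameters. Only finitely many surgeries occur, and the flow either goes extinct in finite time or exists for all times. Assume that it does not go extinct. Then there is $T>0$ after which no surgery occurs. Let $M_0$ be the time-slice at time $T$, which need not be diffeomorphic to $M$. For $t\ge T$ the flow is a smooth family $(g_t)$ on $M_0$, and $|\mathrm{Rm}_t|\le C_0t^{-1}$ for some constant $C_0$. We take $M_0$ connected and write $\operatorname{diam}_tM_0$ for its diameter in $g_t$.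

**Definition (geometric decomposition).** A geometric decomposition of $M_0$ cuts it along finitely many pairwise disjoint, embedded, incompressible tori and Klein bottles into pieces that carry complete finite-volume geometric structures: each piece is Seifert fibered, hyperbolic, or a closed manifold modeled on one of Thurston's geometries. Closed flat, Nil and Sol manifolds count as single pieces. Minimal geometric decompositions are unique up to isotopy. The decomposition *consists of a single component* if the minimal one uses no cutting surface. As in the setting where the question is posed, this single component is assumed not to be flat, Nil or Sol.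

For example, $\Sigma_g\times S^1$ with $g\ge2$ (where $\Sigma_g$ is the closed orientable surface of genus $g$) carries the product of a hyperbolic metric and a circle, which is the geometry $\mathbb H^2\times\mathbb R$. It is a single component. It is not flat, Nil or Sol, because its fundamental group contains a nonabelian free group, while closed flat, Nil and Sol manifolds have virtually solvable fundamental groups.

**Question.** Assume that the geometric decomposition of $M_0$ consists of a single component. Is there $C<\infty$ with $\operatorname{diam}_tM_0<C\sqrt t$ for all $t\ge T$?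

The answer is no.

**Theorem 2.1.** Let $n\ge3$, let $\Sigma$ be the closed orientable surface of genus $n-1$, and $M=\Sigma\times S^1$. There are $\gamma=\gamma(n)>0$ and a smooth metric on $M$ such that the Ricci flow starting from it at time $t=1$ exists smoothly for all $t\ge1$ and
$$\operatorname{diam}_tM\ \ge\ \gamma\,\sqrt{2t}\,\log t\qquad(t\ge1).$$

**Theorem 2.2 (complements).** (a) If $M_0$ is closed hyperbolic, the answer to the Question is yes. (b) For the flows constructed for Theorem 2.1, $\operatorname{diam}_tM\le Ct^{3/4}$.

**Theorem 2.1 answers the Question.** Put $s=t-1$, so that the flow starts at time $s=0$. It never becomes singular, so there are no surgeries and no extinction; $T>0$ is arbitrary and $M_0=M$. By the example above $M$ is a single component of an allowed kind, and this covers every genus $n-1\ge2$. The diameter at time $s$ is at least $\gamma\sqrt{2(s+1)}\log(s+1)$, so no $C$ works. If the initial metric must be normalized, replace $g_s$ by $\lambda g_{s/\lambda}$ with a large constant $\lambda$: the diameter is then at least $\gamma\sqrt{2(s+\lambda)}\log(1+s/\lambda)$,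 with the same conclusion.

**Proof of Theorem 2.2(a).** We use a theorem of Perelman (*Ricci flow with surgery…*, §7; Kleiner–Lott, *Notes on Perelman's papers*, §§87–92). There is a finite, possibly empty, collection of complete finite-volume hyperbolic manifolds $H_i$ such that for large $t$ the manifold $M_0$ contains disjoint copies of truncations of the $H_i$, on which $g_t/t$ is close to a fixed multiple of the hyperbolic metric. The truncations exhaust $H_i$ and the closeness improves as $t\to\infty$. The cuspidal tori are incompressible in $M_0$, and the complement is a graph manifold. If $M_0$ is closed hyperbolic, it contains no incompressible torus, so no $H_i$ has a cusp. It is not a graph manifold, since its simplicial volume is positive, so some $H_i$ occurs. This $H_i$ is closed, hence is all of the connected manifold $M_0$, and $g_t/t$ converges smoothly, modulo diffeomorphisms, to a multiple of the hyperbolic metric. So $\operatorname{diam}_tM_0/\sqrt t$ is bounded for large $t$, and on the remaining compact time interval by continuity. $\square$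

From here on we work on $\Sigma\times S^1$.

## 3. The system for the base metric and the fiber length

**Step 1: the equations.** The purpose is to turn the three-dimensional flow into a system on $\Sigma$. For $\hat g=h+F^2d\theta^2$, $F=e^u$, the textbook warped product formulas give $\mathrm{Ric}=Kh-F^{-1}\nabla^2F$ on the base, $\mathrm{Ric}_{\theta\theta}=-F\Delta F$, and no mixed terms. Ricci flow preserves isometries. Invariance under rotations makes the coefficients independent of $\theta$, and invariance under $\theta\mapsto-\theta$ excludes mixed terms, so the flow keeps the form $\tilde h+e^{2\tilde u}d\theta^2$. Since $F^{-1}\nabla^2F=\nabla^2u+du\otimes du$ and $\partial_tF=\Delta F$,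
$$\partial_t\tilde h=-2K\tilde h+2\nabla^2\tilde u+2\,d\tilde u\otimes d\tilde u,\qquad\partial_t\tilde u=\Delta\tilde u+|\nabla\tilde u|^2 .$$

**Step 2: a better gauge.** We remove the Hessian by moving along the gradient. Let $\partial_t\psi_t=-(\nabla_{\tilde h}\tilde u)\circ\psi_t$ with $\psi_1=\mathrm{id}$, and put $h=\psi_t^*\tilde h$, $u=\psi_t^*\tilde u$. The Lie derivative of $\tilde h$ along $\nabla\tilde u$ is $2\nabla^2\tilde u$, and that of $\tilde u$ is $|\nabla\tilde u|^2$. So, on the same time interval,
$$\partial_th=-2Kh+2\,du\otimes du,\qquad\partial_tu=\Delta_hu.\tag{3.1}$$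
The metric $h+e^{2u}d\theta^2$ is isometric to the time slice of the Ricci flow, so diameters may be computed with it.

**Step 3: uniqueness and symmetry.** The purpose is to know that symmetries of the initial data persist. Let $(h,u)$ solve (3.1) and let $\partial_t\chi_t=(\nabla_hu)\circ\chi_t$, $\chi_1=\mathrm{id}$. Then $(\chi_t^*h,\chi_t^*u)$ is the Ricci flow $(\tilde h,\tilde u)$ with the same initial data, which is unique. Differentiating $\chi_t\circ\chi_t^{-1}=\mathrm{id}$ gives
$$\partial_t(\chi_t^{-1})=-(d\chi_t)^{-1}(\nabla_hu)\circ\chi_t\circ\chi_t^{-1}=-(\nabla_{\tilde h}\tilde u)\circ\chi_t^{-1}.$$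
So $\chi_t^{-1}$ is the $\psi_t$ of Step 2, which is determined by $(\tilde h,\tilde u)$. Hence $(h,u)=\psi_t^*(\tilde h,\tilde u)$ is unique. Moreover, if $(h,u)$ solves (3.1), so does $(h,-u)$. Applying uniqueness to $(\iota^*h,\pm\iota^*u)$ we get the following.

**Lemma 3.1.** Let $\iota$ be a diffeomorphism of $\Sigma$ with $\iota^*h(1)=h(1)$. If $u(1)\circ\iota=u(1)$, then $\iota^*h=h$ and $u\circ\iota=u$ for all $t$. If $u(1)\circ\iota=-u(1)$, then $\iota^*h=h$ and $u\circ\iota=-u$ for all $t$.

## 4. Equalizing and stretching

Since $h$ should grow like $2t$, write $h=2t\,\bar h$ and $\tau=\log t$. Then $K_{\bar h}=2tK$, and (3.1) becomes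
$$\partial_\tau\bar h=-(1+K_{\bar h})\bar h+du\otimes du,\qquad\partial_\tau u=\tfrac12\Delta_{\bar h}u.\tag{4.1}$$

The first approach is this. If $\bar h$ did not move and had spectral gap $\lambda>0$, then $\frac{d}{d\tau}\int(u-\text{mean})^2=-\int|\nabla u|^2\le-\lambda\int(u-\text{mean})^2$. So $u$ would equalize exponentially fast in $\tau$, the total size of $du\otimes du$ would be finite, and the conformal class of $\bar h$ would be hardly disturbed. One would then hope to close the loop: little disturbance, hence a lasting gap, hence equalization. This would give a bound of the type of Proposition 1.1.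

The loop fails to close because the gap is not bounded below over all hyperbolic surfaces. Suppose the surface has two halves joined by collars that are conformally $[-\frac X2,\frac X2]\times[0,1]$ (up to a reflection) with $X$ large, and let $u=\eta(x/X)$ with $\eta$ odd and $\eta=1$ on $[\frac14,\infty)$. The energy of $u$ per rectangle is $X^{-1}\int\eta'^2$, while almost all of the area lies where $u=\pm1$ (see (8.2) below). Hence $\lambda=O(1/X)$, and equalization needs a time $\tau$ of order at least $X$. In the meantime, does $du\otimes du$ shorten or lengthen the collar?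

**Example (flat).** On the plane let $h=(1+2c^2t)\,dx^2+dy^2$ and $u=cx$. Then $K=0$, $\Delta_hu=0$ and $2\,du\otimes du=2c^2dx^2=\partial_th$. So this solves (3.1), here for $t\ge0$. The function $u$ does not equalize at all, and the $x$-direction, across which $u$ varies, becomes longer and longer. A rectangle of Euclidean sides $p$ (in $x$) and $q$ (in $y$) has at time $t$ the ratio of sides $\sqrt{1+2c^2t}\,p/q$.

So the collar lengthens, and this slows the equalization further. Here is a count of orders of magnitude, as a guide and not as a proof. Across the collar $|du|\approx1/X$. In its middle the hyperbolic density $\rho$, defined by $\sigma=\rho^2(dx^2+dy^2)$, is at most of order $1/X$ ((8.1) below). By (4.1) the relative stretching rate $u_x^2/\rho^2$ is then at least of order $1$ per unit of $\tau$. So $X$ should grow exponentially in $\tau$, that is like a power $t^\gamma$, while equalization proceeds at rate $O(1/X)$, whose integral in $\tau$ converges. If $u$ starts unequal, it stays unequal. A hyperbolic surface with a collar of conformal length $X\ge t^\gamma$ has diameter at least of order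 $\log X$, that is $\gamma\log t$; multiply by $\sqrt{2t}$.

To make this into a proof we need: control of curvature (Section 5), no singularities (Section 6), a surface so symmetric that its conformal class is a single number $X$ (Sections 7 and 8), and a differential inequality expressing that stretching wins (Sections 9 and 10).

## 5. A curvature combination that stays nonnegative

Write $f=|\nabla u|_h^2$ and $Z=K-\frac12f$. The aim is the bound $Z\ge-\frac1{2t}$, which controls curvature from below and area from above at once.

**Step 1: evolution of $f$.** Bochner's formula in dimension $2$ is $\Delta f=2|\nabla^2u|^2+2\langle\nabla u,\nabla\Delta u\rangle+2Kf$. By (3.1), $\partial_tf=-(\partial_th)(\nabla u,\nabla u)+2\langle\nabla u,\nabla\Delta u\rangle=2Kf-2f^2+2\langle\nabla u,\nabla\Delta u\rangle$, so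
$$\partial_tf=\Delta f-2|\nabla^2u|^2-2f^2.\tag{5.1}$$
In particular $\max f$ does not increase, and neither does $\max|u|$, by the heat equation.

**Step 2: evolution of $K$.** For a variation $v$ of $h$ the textbook formula for the scalar curvature $2K$ reads $\delta(2K)=-\Delta\operatorname{tr}v+\operatorname{div}\operatorname{div}v-K\operatorname{tr}v$. The part $v=-2Kh$ contributes $4\Delta K-2\Delta K+4K^2=2\Delta K+4K^2$. For $v=2\,du\otimes du$ we have $\operatorname{tr}v=2f$ and $\operatorname{div}v=2\Delta u\,du+df$, so
$$\operatorname{div}\operatorname{div}v=2(\Delta u)^2+2\langle\nabla u,\nabla\Delta u\rangle+\Delta f=2(\Delta u)^2+2\Delta f-2|\nabla^2u|^2-2Kf,$$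
where the last equality uses Bochner. This part contributes $2(\Delta u)^2-2|\nabla^2u|^2-4Kf$. Hence
$$\partial_tK=\Delta K+2K^2+(\Delta u)^2-|\nabla^2u|^2-2Kf.$$

**Step 3: evolution of $Z$.** Subtract half of (5.1). The terms $|\nabla^2u|^2$ cancel, which is the reason for this combination:
$$\partial_tZ=\Delta Z+2K^2-2Kf+f^2+(\Delta u)^2=\Delta Z+2Z^2+\tfrac12f^2+(\Delta u)^2.\tag{5.2}$$

**Step 4: the bound.** Let $W=Z+\frac1{2t}$. Then $\partial_tW\ge\Delta W+2\big(W-\frac1{2t}\big)^2-\frac1{2t^2}=\Delta W+\big(2W-\frac2t\big)W$. The coefficient of $W$ is bounded on compact time intervals, so the maximum principle gives: if $W\ge0$ at $t=1$, then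
$$W=K-\tfrac12f+\tfrac1{2t}\ge0\quad\text{for all }t.\tag{5.3}$$
Moreover $\partial_t\,dA=\frac12\operatorname{tr}(\partial_th)\,dA$, that is,
$$\partial_t\,dA=(-2K+f)\,dA=\big(\tfrac1t-2W\big)\,dA.\tag{5.4}$$

## 6. The flow never becomes singular

For this section $|\mathrm{Rm}|$ is the largest absolute value of a sectional curvature; another norm only changes constants.

**Definition.** A Ricci flow of dimension $d$ is $\kappa$-noncollapsed at scales $\le r_0$ if, whenever $r\le r_0$ and $|\mathrm{Rm}|\le r^{-2}$ on $B(x,r)\times[s-r^2,s]$ (ball at time $s$, and the flow is defined on this time interval), the ball has volume at least $\kappa r^d$. A $\kappa$-solution is a complete, nonflat ancient Ricci flow (defined for all $s\le0$) with bounded nonnegative curvature that is $\kappa$-noncollapsed on all scales.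

The static flat $\mathbb R^2\times S^1$ with circle of length $L$ is not $\kappa$-noncollapsed on all scales: its $r$-balls have volume at most $\pi r^2L$, which is $o(r^3)$. The shrinking sphere $g(s)=(1-2s)g_{S^2}$, $s\le0$, is a $\kappa$-solution. Indeed $K=R^{-2}$ with $R^2=1-2s$. If $K\le r^{-2}$ then $r\le R$, and the $r$-ball has area $2\pi R^2(1-\cos\frac rR)\ge\frac4\pi r^2$, since $1-\cos\xi\ge2\xi^2/\pi^2$ on $[0,\pi]$. Perelman (*The entropy formula…*, Cor. 11.3) shows that the round sphere is the only oriented two-dimensional $\kappa$-solution.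

**Lemma 6.1.** If $\chi(\Sigma)<0$, and $|u|\le1$ and $W\ge0$ at $t=1$, then the flow exists for all $t\ge1$.

**Proof.** Suppose the maximal time is $T^*<\infty$. We work with the Ricci flow itself, where $\tilde u$ and $\tilde h$ inherit from $u$ and $h$ all diffeomorphism-invariant bounds: $|\tilde u|\le1$, $f\le\max f(1)$, and (5.3). We write $u$ for $\tilde u$.

**Step 1: blow up.** We zoom in where the curvature is largest. Since $|\mathrm{Rm}|$ is unbounded as $t\to T^*$, there are $t_i\to T^*$ and $x_i$ with $Q_i=|\mathrm{Rm}|(x_i,t_i)=\max_{M\times[1,t_i]}|\mathrm{Rm}|\to\infty$. Set $\hat g_i(s)=Q_i\,\hat g(t_i+s/Q_i)$ for $s\in[-Q_i(t_i-1),0]$, so $|\mathrm{Rm}|\le1$ here. By Perelman's no local collapsing theorem there is $\kappa>0$ such that $\hat g$ is $\kappa$-noncollapsed at scales $\le\sqrt{T^*}$. So $\hat g_i$ is $\kappa$-noncollapsed at scales $\le\sqrt{Q_iT^*}\to\infty$, and the injectivity radii at $(x_i,0)$ are bounded below. By Hamilton's compactness theorem a subsequence converges smoothly, via diffeomorphisms $\Phi_i$ (independent of $s$) from an exhaustion of $M_\infty$ into $M$,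 to a complete ancient flow $(M_\infty,g_\infty(s))_{s\le0}$. It has $|\mathrm{Rm}|\le1$, with equality at some point at $s=0$, and is $\kappa$-noncollapsed on all scales.

**Step 2: a parallel field.** We show that the limit splits off a line, because fiber lengths vary by a bounded factor with bounded gradient, while we zoom in. Let $Y_i=Q_i^{-1/2}\partial_\theta$. These are Killing for $\hat g_i(s)$, independent of $s$, of length $e^u\in[e^{-1},e]$. From $\nabla_\xi\partial_\theta=\xi(u)\,\partial_\theta$ for horizontal $\xi$ and $\nabla_{\partial_\theta}\partial_\theta=-e^{2u}\nabla u$ we get $|\nabla\partial_\theta|^2=2e^{2u}f$ in $\hat g$. The norm of the $(1,1)$-tensor $\nabla Y_i$ does not change when the metric is scaled by a constant. So in $\hat g_i$ we have $|\nabla Y_i|^2=2|Y_i|^2f/Q_i\to0$ uniformly. By the Killing identity $\nabla^2Y=\mathrm{Rm}*Y$ all derivatives of $Y_i$ are locally bounded. So, after passing to a subsequence, $(\Phi_i^{-1})_*Y_i\to Y_\infty$ locally smoothly, where $Y_\infty$ is nowhere zero and parallel for every $g_\infty(s)$.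

**Step 3: splitting.** A parallel field has $\mathrm{Ric}(Y_\infty,\cdot)=0$, so $\partial_s\big(g_\infty(Y_\infty,\cdot)\big)=0$. Hence the one-form $Y_\infty^\flat$, its kernel $Y_\infty^\perp$ and $|Y_\infty|$ are independent of $s$. By de Rham's theorem at $s=0$ the universal cover is $N\times\mathbb R$, with $N$ a leaf of $Y_\infty^\perp$ and $Y_\infty$ tangent to the $\mathbb R$-factor. For other $s$ the leaves of $Y_\infty^\perp$ are the same, the metric in the $\mathbb R$-direction is the same, and the metric on the leaves is invariant under the flow of the parallel, hence Killing, field $Y_\infty$. So the flow on the cover is $(N,g_N(s))\times\mathbb R$ with fixed metric on $\mathbb R$. Thus $N$ is a simply connected, complete ancient two-dimensional Ricci flow with bounded curvature, nonflat because $|\mathrm{Rm}|=1$ somewhere.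

**Step 4: $N$ is a $\kappa'$-solution.** We check the two missing properties. Sign of curvature: the slices $\theta=\mathrm{const}$ consist of fixed points of reflections, so they are totally geodesic, and $K$ is the sectional curvature of the horizontal plane. By (5.3) $K\ge-\frac1{2t}\ge-\frac12$, so $K/Q_i\ge-\frac1{2Q_i}\to0$; the horizontal planes converge to $Y_\infty^\perp$, and $K_N\ge0$. Noncollapsing: let $|K_N|\le r^{-2}$ on $B_N(x,r)\times[s-r^2,s]$. Then the curvature of $N\times\mathbb R$ is at most $r^{-2}$ on the $r$-ball around $(x,0)$ during $[s-r^2,s]$, hence also on its image in $M_\infty$, which is an $r$-ball. That image has volume $\ge\kappa r^3$, so the ball upstairs, which maps onto it by a local isometry, also has volume $\ge\kappa r^3$. It lies in $B_N(x,r)\times(\text{interval of length }2r)$, so $\operatorname{area}B_N(x,r)\ge\frac\kappa2r^2$. By the cited Corollary 11.3, $N$ is a round $S^2$.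

**Step 5: contradiction.** A slice of the cover gives an immersion $j:S^2\to M_\infty$ orthogonal to $Y_\infty$. Since $(\Phi_i^{-1})_*Y_i\to Y_\infty$ uniformly on the compact set $j(S^2)$, for large $i$ the immersion $\Phi_i\circ j:S^2\to M$ is transverse to $\partial_\theta$. Its projection to $\Sigma$ is then a local diffeomorphism from a closed surface, hence a finite covering $S^2\to\Sigma$. This is impossible, as $2=\chi(S^2)$ would be a positive multiple of $\chi(\Sigma)<0$. $\square$

## 7. A surface made of $n$ collars

Now we choose $\Sigma$ so that symmetry leaves one conformal parameter only.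

**Construction.** Let $n\ge3$ and $G=\langle a,b\mid a^2,b^2,(ab)^n\rangle$, the dihedral group of order $2n$. Let $R_X=[-\frac X2,\frac X2]\times[0,1]$, with sides $1$ (bottom), $2$ (right), $3$ (top), $4$ (left). Label sides $1,3$ by $a$ and sides $2,4$ by $b$. Take one copy of $R_X$ for each $g\in G$ and glue $(p,g)\sim(p,gs)$ if $p$ lies on a side labeled $s$.

The copies $g$ and $ga$ share both horizontal sides, so they form a cylinder of circumference $2$ and length $X$. There are $n$ such cylinders. Their left ends are glued to each other by $b$, and so are their right ends: two spheres with $n$ holes joined by $n$ collars. For $n=3$ this is two pairs of pants joined by three collars, of genus $2$.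

At a corner one side labeled $a$ and one labeled $b$ meet, so going around a vertex one passes through $g,ga,gab,\dots$, that is, through all $2n$ copies. So there are $4$ vertices, $\frac{4\cdot2n}2=4n$ edges and $2n$ faces, whence $\chi=4-2n$ and the genus is $n-1$. Since $a,b\mapsto-1$ defines a homomorphism $\epsilon:G\to\{\pm1\}$ and neighboring copies are mirror images, giving the copy $g$ the orientation $\epsilon(g)$ times the standard one orients $\Sigma$. The flat metric has cone points of angle $n\pi$ at the vertices and defines a Riemann surface structure.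

The group $G$ acts by $k(p,g)=(p,kg)$, conformally or anticonformally. The element $a$ fixes sides $1,3$ of the copy $e$ pointwise, and $b$ fixes its sides $2,4$. The map $\iota(p,g)=(\iota_0p,g)$ with $\iota_0(x,y)=(-x,y)$ preserves labels, so it is well defined; it is anticonformal. All these maps are smooth: near a vertex they are continuous and (anti)holomorphic off it. Fix the construction with a large $X=X_0\ge8$, chosen in Section 11. This fixes $\Sigma$ as a smooth surface with smooth actions of $G$ and $\iota$, and the subset $Q:=$ the copy of $R_{X_0}$ with $g=e$. From now on metrics vary, but $\Sigma,G,\iota,Q$ do not.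

**Invariant metrics.** Let $h$ be any metric on $\Sigma$ invariant under $G$ and $\iota$, and $\sigma$ the hyperbolic metric in its conformal class. By its uniqueness, $\sigma$ is invariant too. The sides of $Q$ are fixed by reflections in $G$, so they are $\sigma$-geodesics. $G$ fixes each vertex and permutes the $2n$ copies around it transitively, so $Q$ has all angles $\pi/n$. The $\sigma$-area of $\Sigma$ is $-2\pi\chi=4\pi(n-2)$, so
$$\sigma(Q)=\alpha:=\frac{2\pi(n-2)}n\in\big[\tfrac{2\pi}3,2\pi\big).\tag{7.1}$$

**The coordinate $z$ and the number $X$.** Lift $Q$ to the universal cover of $\Sigma$, where it bounds a Jordan domain. By the Riemann mapping theorem and Carathéodory's theorem it is conformal to the upper half-plane with four marked boundary points, and a Schwarz–Christoffel integral maps this onto a rectangle. So, after scaling, $Q$ is conformal to some $R_X$, vertices to vertices and side $j$ to side $j$. Both $X$ and the map are unique: a conformal map $R_X\to R_{X'}$ respecting the sides extends by repeated reflection to an automorphism of $\mathbb C$, so it is affine; it preserves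 horizontal and vertical directions, with orientation, and maps height $1$ to height $1$, so it is the identity and $X=X'$. We write $z=x+iy$ for this coordinate. By Schwarz reflection it extends holomorphically and injectively across the open sides. By uniqueness applied to $-\overline{z\circ\iota}$, the map $\iota$ is $(x,y)\mapsto(-x,y)$ in this coordinate.

**Example.** A flat rectangle of sides $p$ (horizontal) and $q$ (vertical) has $X=p/q$. In the flat example of Section 4, $X=\sqrt{1+2c^2t}\,p/q$ grows.

**At a vertex.** Let $w$ be the disc coordinate of $\sigma$ centered at a vertex, so that $Q$ is locally the sector $0<\arg w<\pi/n$ after a rotation, and translate $z$ so that the corner is $0$. In terms of $\zeta=w^{n/2}$ the sector becomes a quarter disc, and $z$ maps its two sides to perpendicular segments. Reflecting in both, $z$ becomes continuous near $\zeta=0$, holomorphic off $0$ (hence also at $0$) and injective, so $z=c\,\zeta(1+O(\zeta))$ with $c\ne0$. As $w=\zeta^{2/n}$, near a corner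
$$\Big|\frac{dw}{dz}\Big|\le C|z|^{2/n-1},\qquad|\nabla_zv|\le C_v|z|^{2/n-1}\ \text{ for }v\text{ smooth on }\Sigma.\tag{7.2}$$
The constants depend on the metric. This will not matter, since (7.2) is only used qualitatively.

**Continuity of $X$ in $h$.** We have
$$\frac1X=\min\Big\{\int_Q|\nabla v|_h^2\,dA_h:\ v\in C(Q)\cap W^{1,2}_{\rm loc}(\operatorname{int}Q),\ v=0\text{ on side }4,\ v=1\text{ on side }2\Big\}.\tag{7.3}$$
Indeed, the energy is conformally invariant, so compute it in $z$: for a.e. $y$, $1\le\int|v_x|\,dx\le\big(X\int v_x^2\,dx\big)^{1/2}$, so the energy is at least $\frac1X$, and $v=\frac xX+\frac12$ attains this. The class of admissible $v$ does not depend on $h$. If $(1-\delta)h_0\le h\le(1+\delta)h_0$, the energies differ at most by the factor $\frac{1+\delta}{1-\delta}$. So $X$ depends continuously on $h$.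

Finally, a smooth $G$-invariant function on $\Sigma$ satisfies Neumann conditions on the open sides of $Q$, because in the coordinate $z$ it is even under reflection in each side.

## 8. The hyperbolic metric on a long collar

Write $\sigma=\rho^2(dx^2+dy^2)$ on $R_X$, $Q_R=Q\cap\{x>0\}$, and $s=\frac X2-x$, the distance in the coordinate to the right side. The next lemma says that the middle of the collar is thin, and that the right half has a Poincaré inequality with constant independent of $X$.

**Lemma 8.1.** Let $X\ge2$.
(i)
$$\rho\le\frac{\pi/X}{\cos(\pi x/X)}.\tag{8.1}$$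
Hence
$$\sigma\{|x|\le\tfrac X4\}\le\frac{\pi^2}X,\qquad\rho\le\frac\pi{2s}\quad\text{for }0<s\le\tfrac X2.\tag{8.2}$$
(ii) There is $C_P=C_P(n)$ such that for every smooth $G$-invariant $v$, with $a$ the Lebesgue mean of $v$ over $P=\{0\le s\le\frac12\}$,
$$\int_{Q_R}(v-a)^2\,d\sigma\le C_P\int_{Q_R}|\nabla v|^2\,dx\,dy.\tag{8.3}$$

**Proof of (i).** The idea is to compare with the complete metric of an infinite strip. Since $\sigma$ is invariant under the reflection $a$, reflecting in horizontal lines extends $\rho$ to a smooth metric of curvature $-1$ on the strip $\{|x|<X/2\}$. The complete hyperbolic metric of this strip is $\frac{\pi/X}{\cos(\pi x/X)}|dz|$: the function $\mu=-\log\cos(\pi x/X)+\log(\pi/X)$ satisfies $\Delta\mu=e^{2\mu}$. By the Ahlfors–Schwarz lemma it dominates every metric of curvature $-1$ on the strip, which is (8.1). For $|x|\le\frac X4$ this gives $\rho^2\le2\pi^2/X^2$ on a set of Euclidean area $\frac X2$. Finally $\cos(\pi x/X)=\sin(\pi s/X)\ge2s/X$.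

**Proof of (ii), Step 1: $\rho$ near a right corner.** We want a bound depending only on $n$. Translate a right corner to $0$. Reflecting in its two sides extends $\rho$ evenly to $0<|z|<1$ (recall $X\ge2$, so no other corner is met), smooth with $\Delta\log\rho=\rho^2$. By (7.2), $\rho|z|^{1-2/n}$ is bounded near $0$. Let
$$\rho_c=\frac4n\,\frac{|z|^{2/n-1}}{1-|z|^{4/n}},$$
the pullback of the Poincaré metric $\frac{2|dw|}{1-|w|^2}$ under $w=z^{2/n}$, so $\Delta\log\rho_c=\rho_c^2$. For $r<1$ put $\rho_r(z)=\frac1r\rho_c(\frac zr)$, which satisfies the same equation on $0<|z|<r$. The function $v_r=\log(\rho/\rho_r)$ is bounded above near $0$, tends to $-\infty$ at $|z|=r$, and is subharmonic where positive, since $\Delta v_r=\rho^2-\rho_r^2$. So $v_r^+$ is bounded and subharmonic on the punctured disc, extends subharmonically across $0$, and vanishes near $|z|=r$; by the maximum principle $v_r^+=0$. Letting $r\to1$ gives $\rho\le\rho_c$. So $\rho\le C_n|z|^{2/n-1}$ for $|z|\le2^{-1/2}$.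

**Step 2: the inequality on $P$.** Every point of $P$, a rectangle of size $\frac12\times1$, is within $2^{-1/2}$ of a right corner. With $p=\frac n{n-1}$ we have $p(2-\frac4n)=\frac{2(n-2)}{n-1}<2$, so Step 1 gives $\|\rho^2\|_{L^p(P)}\le C_n$. The function $v$ is bounded, smooth off the corners and has finite Dirichlet integral by (7.2), so $v\in H^1(P)$. The exponent conjugate to $p$ is $n$. By Hölder and the Sobolev–Poincaré inequality on the fixed rectangle $P$,
$$\int_P(v-a)^2\rho^2\le\|\rho^2\|_{L^p(P)}\|v-a\|^2_{L^{2n}(P)}\le C_n\int_P|\nabla v|^2.$$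

**Step 3: the part $s\ge\frac12$.** Here (8.2) turns the claim into a Hardy inequality. Fix $y\in(0,1)$ and $s_0\in[\frac14,\frac12]$, and let $\xi(s)=v-a$ along this line. Integrating by parts and dropping the boundary term at $s=\frac X2$, which is $\le 0$,
$$\int_{s_0}^{X/2}\frac{\xi^2}{s^2}\,ds\le\frac{\xi(s_0)^2}{s_0}+2\Big(\int_{s_0}^{X/2}\frac{\xi^2}{s^2}\,ds\Big)^{1/2}\Big(\int_{s_0}^{X/2}\xi'^2\,ds\Big)^{1/2}.$$
With $2\sqrt{AD}\le\frac A2+2D$ and $\frac1{s_0}\le4$ we get $\int_{1/2}^{X/2}\xi^2s^{-2}ds\le8\,\xi(s_0)^2+4\int_0^{X/2}\xi'^2ds$. Average over $s_0\in[\frac14,\frac12]$ and integrate over $y$: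
$$\int_{Q_R\cap\{s\ge1/2\}}\frac{(v-a)^2}{s^2}\,dx\,dy\le32\int_P(v-a)^2\,dx\,dy+4\int_{Q_R}|\nabla v|^2\,dx\,dy.$$
The Poincaré inequality on $P$ bounds the first term on the right by a constant times $\int_P|\nabla v|^2$, and $\rho^2\le\frac{\pi^2}{4s^2}$ on the left finishes the proof. $\square$

## 9. Energy, excess area and imbalance

In this section and the next, $(h,u)$ solves (3.1) with $h$ invariant under $G$ and $\iota$, $u$ invariant under $G$, $u\circ\iota=-u$, $|u|\le1$ and $W\ge0$. All objects of Sections 7 and 8 now depend on $t$: $\sigma=\sigma_t$, $X=X(t)$, $\rho$, and the coordinate $z$. Put $\tau=\log t$ and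
$$h=2t\,\bar h,\qquad\bar h=e^{2\varphi}\sigma=w\,(dx^2+dy^2),\qquad w=\rho^2e^{2\varphi}\ \text{ on }Q\cong R_X.$$

**Step 1: $h$ dominates $2t\sigma$.** This will turn $\sigma$-distances into $h$-distances. By (5.3), $K_{\bar h}=2tK\ge-1$. Since $K_{\bar h}=e^{-2\varphi}(-1-\Delta_\sigma\varphi)$, at a minimum of $\varphi$ we have $-1\le K_{\bar h}\le-e^{-2\varphi}$. So
$$\varphi\ge0,\qquad h\ge2t\,\sigma.\tag{9.1}$$

**Step 2: the quantities.** With $A=\operatorname{area}_h(Q)$, and $\nabla$ in the coordinate expressions Euclidean, let
$$E=\int_Qf\,dA=\int_Q|\nabla u|^2dx\,dy,\qquad B=\frac At-2\alpha,\qquad I=\frac1t\int_Qu^2\,dA=2\int_Qu^2w\,dx\,dy,\qquad\Lambda=E+B.$$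
$E$ is the energy of $u$, $B$ measures how much area $\bar h$ has beyond the hyperbolic area, and $I$ measures how unequal the two halves are. Since $A/t=2\int_Qe^{2\varphi}d\sigma$,
$$\int_Q(e^{2\varphi}-1)\,d\sigma=\frac B2.\tag{9.2}$$

**Step 3: their evolution.** Integrals over $Q$ of invariant densities are $\frac1{2n}$ times integrals over $\Sigma$, so there are no boundary terms. By Gauss–Bonnet $\int_QK\,dA=\frac{2\pi(4-2n)}{2n}=-\alpha$. So $2\int_QW\,dA=-2\alpha-E+\frac At=B-E$, and $E\le B$ as $W\ge0$. By (5.4), $\partial_tA=\frac At-2\int_QW\,dA$, hence $B_\tau=\partial_tA-\frac At=E-B$. By (5.1), (5.4) and the integrated Bochner formula $\int(|\nabla^2u|^2+Kf)=\int(\Delta u)^2$,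
$$\partial_tE=\int_Q\big(-2|\nabla^2u|^2-2f^2-2Kf+f^2\big)dA=-\int_Q\big(2(\Delta_hu)^2+f^2\big)dA.$$
In summary
$$2\int_QW\,dA=B-E\ge0,\qquad B_\tau=E-B,\qquad E_\tau=-J,\tag{9.3}$$
where, inserting $\Delta_hu=\frac{\Delta_0u}{2tw}$, $f=\frac{|\nabla u|^2}{2tw}$ and $dA=2tw\,dx\,dy$, with $\Delta_0$ the Euclidean Laplacian,
$$J=t\int_Q\big(2(\Delta_hu)^2+f^2\big)dA=N+\tfrac12\mathcal P,\qquad N=\int_{R_X}\frac{(\Delta_0u)^2}w,\qquad\mathcal P=\int_{R_X}\frac{|\nabla u|^4}w.\tag{9.4}$$
For $I$: $I_\tau=-I+\int_Q\big(2u\Delta_hu+u^2(\tfrac1t-2W)\big)dA=-2E-2\int_Qu^2W\,dA$, and $|u|\le1$ gives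
$$I_\tau\ge-2E-(B-E)=-\Lambda.\tag{9.5}$$
Finally
$$\Lambda_\tau=-J+E-B\le0.\tag{9.6}$$

Thus the imbalance $I$ survives if $\Lambda$ decays integrably in $\tau$. The spectral gap does not deliver this. The gap bounds $N$ below by a multiple of the gap times $E$, and the gap is $O(1/X)$. In the regime where $X$ is comparable to $1/E$, the most one gets is $E_\tau\le-c\,E^2$, which allows $E=\frac1{c\tau}$, whose integral diverges. The term that saves us is $\mathcal P$, the trace of $du\otimes du$ in (3.1): if most of the energy sits in the middle half of the collar, Cauchy–Schwarz gives $\mathcal P\ge c\,E^2/(\text{area of the middle})$, and that area is $O(1/X)=O(E)$. So $\mathcal P\ge cE$, with no loss.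

## 10. Exponential decay in $\log t$

Let $\varepsilon=\min\big\{\frac1{1000},\frac1{32(C_P+1)}\big\}$ with $C_P=C_P(n)$ from Lemma 8.1.

**Proposition 10.1.** There is $c=c(n)\in(0,1]$ such that at any time with $X\ge2$, $I\ge\frac12$, $\Lambda\le\varepsilon$:
(i) $X\ge\frac1{31E}>32$;
(ii) if $B\le2E$, then $J\ge cE$;
(iii) $\Lambda_\tau\le-\gamma\Lambda$ with $\gamma=c/3$.

**Step 0: on the right half $u$ is close to a constant bounded away from $0$.** Let $a$ be the mean of $u$ over $P$ (the letter $a$ now denotes this number). By (8.3) with $\iota$-symmetry, (9.1), (9.2) and $(u-a)^2\le4$,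
$$\int_{Q_R}(u-a)^2w=\int_{Q_R}(u-a)^2d\sigma+\int_{Q_R}(u-a)^2(e^{2\varphi}-1)\,d\sigma\le C_P\frac E2+4\cdot\frac B4\le(C_P+1)\Lambda.\tag{10.1}$$
Also $\int_{Q_R}w=\frac\alpha2+\frac B4\le\pi+\frac1{40}$. Since $u^2$ is even in $x$,
$$\tfrac12\le I=4\int_{Q_R}u^2w\le8a^2\big(\pi+\tfrac1{40}\big)+8(C_P+1)\Lambda\le25.4\,a^2+\tfrac14,$$
so $a^2\ge\frac1{101.6}\ge\frac1{121}$.

**Step 1: proof of (i).** A fixed change of $u$ across the collar costs energy at least of order $1/X$. For $|x|<\frac X2$ let
$$m(x)=\int_0^1u\,dy,\qquad F(x)=m'(x)=\int_0^1u_x\,dy;$$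
this is legitimate since $u$ is smooth on $\{|x|<\frac X2\}\times[0,1]$ and continuous on $R_X$. The mean of $m$ over $[\frac X2-\frac12,\frac X2]$ is $a$, so $m(x_+)=a$ for some interior point $x_+$ of this interval, and $m(-x_+)=-a$ because $u$ is odd in $x$. As $\int F^2\,dx\le E$, we get $2|a|\le\int|F|\,dx\le(XE)^{1/2}$. So $E>0$ and $X\ge\frac{4a^2}E\ge\frac4{121E}\ge\frac1{31E}\ge\frac{1000}{31}>32$.

**Step 2: the middle half is small, so $\mathcal P$ is large there.** Assume $B\le2E$ from here to the end of Step 6. Let $\Omega=\{|x|\le\frac X4\}$ and $E_\Omega=\int_\Omega|\nabla u|^2$. By (8.2), (9.2) and (i),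
$$\int_\Omega w\le\frac{\pi^2}X+\frac B2\le(31\pi^2+1)E\le310E,\qquad\text{so}\qquad\mathcal P\ge\frac{E_\Omega^2}{\int_\Omega w}\ge\frac{E_\Omega^2}{310E}\tag{10.2}$$
by Cauchy–Schwarz applied to $|\nabla u|^2=\frac{|\nabla u|^2}{\sqrt w}\sqrt w$.

**Step 3: Case A, $E_\Omega\ge\frac E2$.** Then $J\ge\frac12\mathcal P\ge\frac E{2480}$.

**Step 4: Case B, $E_\Omega<\frac E2$; energy near the end forces $N$ or flux.** Much of the energy now lies near the ends, where $u$ is nearly constant by Step 0. We integrate by parts there. Since $\int_{\{0\le x\le X/4\}}|\nabla u|^2=\frac12E_\Omega\le\frac E2$, we can choose $x_0\in[0,\frac X4]$ with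
$$\int_0^1|\nabla u|^2(x_0,y)\,dy\le\frac4X\cdot\frac E2=\frac{2E}X.$$
Let $Q'=\{x>x_0\}\subset Q_R$. By symmetry $\int_{Q'}|\nabla u|^2\ge\frac12(E-E_\Omega)\ge\frac E4$. Green's formula gives
$$\int_{Q'}|\nabla u|^2=-\int_{Q'}(u-a)\Delta_0u-\int_0^1(u-a)u_x(x_0,y)\,dy.\tag{10.3}$$
The open sides of $Q$ do not contribute, by the Neumann condition. To justify the corners, remove quarter discs of radius $r$: by (7.2) their arcs contribute $O(r\cdot r^{2/n-1})=O(r^{2/n})\to0$, and $\Delta_0u=2tw\,\Delta_hu$ is integrable, since $w$ is integrable and $\Delta_hu$ is bounded.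

Bound the first term on the right of (10.3) by Cauchy–Schwarz with weights $w$ and $\frac1w$ and (10.1), where $\Lambda=E+B\le3E$: it is at most $(3(C_P+1)EN)^{1/2}$. For the second term split $u-a=(m-a)+(u-m)$ at $x=x_0$. Since $|m-a|\le2$, and since the one-dimensional Poincaré inequality gives $\int(u-m)^2dy\le\int u_y^2\,dy$, it is at most
$$|m(x_0)-a|\,|F(x_0)|+\Big|\int_0^1(u-m)u_x\,dy\Big|\le2|F(x_0)|+\frac{2E}X\le2|F(x_0)|+\frac E{16},$$
using $X>32$. Altogether
$$\frac E4\le(3(C_P+1)EN)^{1/2}+\frac E{16}+2|F(x_0)|.$$
If both $(3(C_P+1)EN)^{1/2}<\frac E{16}$ and $|F(x_0)|<\frac E{16}$, the right side would be less than $\frac E4$. So either $(3(C_P+1)EN)^{1/2}\ge\frac E{16}$, in which case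
$$J\ge N\ge\frac E{768(C_P+1)}$$
and we are done, or $|F(x_0)|\ge\frac E{16}$.

**Step 5: flux at one place is flux everywhere, or $N$ is large.** Suppose $|F(x_0)|\ge\frac E{16}$. By the Neumann condition on sides $1,3$ we have $\int_0^1u_{yy}\,dy=0$, so $F'=\int_0^1\Delta_0u\,dy$. For $|x|\le\frac X4$, by (10.2),
$$|F(x)-F(x_0)|\le\int_\Omega|\Delta_0u|\le N^{1/2}\Big(\int_\Omega w\Big)^{1/2}\le(310EN)^{1/2}.$$
If the right side is at least $\frac E{32}$, then $J\ge N\ge\frac E{310\cdot1024}$ and we are done.

**Step 6: flux everywhere makes $\mathcal P$ large.** Otherwise $|F|\ge\frac E{32}$ on $|x|\le\frac X4$. Using (i),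
$$E_\Omega\ge\int_{|x|\le X/4}F^2\,dx\ge\frac X2\cdot\frac{E^2}{1024}\ge\frac E{62\cdot1024},$$
and (10.2) gives $J\ge\frac12\mathcal P\ge\frac E{620\,(62\cdot1024)^2}$. Taking $c$ to be the smallest of the constants obtained in Steps 3–6 proves (ii), with $c\le1$ depending only on $n$.

**Step 7: proof of (iii).** If the area excess is large compared with the energy, it decays by itself. Recall (9.6) and $E\le B$. If $B\le2E$, then $\Lambda\le3E$ and $\Lambda_\tau\le-J\le-cE\le-\frac c3\Lambda$. If $B>2E$, then $\Lambda<\frac32B$ and $\Lambda_\tau\le E-B\le-\frac B2\le-\frac13\Lambda\le-\frac c3\Lambda$. $\square$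

## 11. Initial data and a continuity argument

The constants $\varepsilon,c,\gamma$ depend only on $n$, not on $X_0$. So we may now choose $X_0$.

**Step 1: the function $u(1)$.** Fix a smooth odd $\eta:\mathbb R\to[-1,1]$ with $\eta=1$ on $[\frac14,\infty)$. With $X_0\ge8$ let $\sigma_0$ be the hyperbolic metric in the conformal class of the flat cone metric of Section 7, and let $u(1)=\eta(x/X_0)$ on every copy of the rectangle. This is smooth: it is constant near the vertices and near each vertical side, and near open horizontal sides it is a function of $x$ alone, hence even under reflection. It is $G$-invariant, $\iota$-odd, $|u(1)|\le1$, and $E_0=X_0^{-1}\int\eta'^2$. Here $X(1)=X_0$ and $z$ is the original coordinate.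

**Step 2: the metric $h(1)$, chosen with $W=0$.** Solve
$$\Delta_{\sigma_0}\varphi_0=e^{2\varphi_0}-1-\tfrac12|\nabla u(1)|^2_{\sigma_0}.$$
The constant $0$ is a subsolution and a large constant is a supersolution, so a smooth solution $\varphi_0\ge0$ exists. It is unique by the maximum principle, since the right side increases with $\varphi_0$; hence it is invariant under $G$ and $\iota$. Put $h(1)=2e^{2\varphi_0}\sigma_0$, that is $\bar h=e^{2\varphi_0}\sigma_0$. Then $K_{\bar h}=e^{-2\varphi_0}(-1-\Delta_{\sigma_0}\varphi_0)=-1+\frac12|\nabla u|^2_{\bar h}$. As $K=\frac12K_{\bar h}$ and $f=\frac12|\nabla u|^2_{\bar h}$, this says $K=-\frac12+\frac12f$, which is $W=0$ at $t=1$.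

**Step 3: initial sizes.** By (9.3), $B_0=E_0$, so $\Lambda_0=2E_0=O(1/X_0)$. Since $w\ge\rho^2$, and $u(1)^2=1$ for $|x|\ge\frac{X_0}4$, (8.2) gives
$$I_0\ge4\,\sigma_0\big(Q\cap\{x>\tfrac{X_0}4\}\big)\ge2\alpha-\frac{2\pi^2}{X_0}\ge\frac{4\pi}3-\frac{2\pi^2}8\ge1.$$
Choose $X_0$ so large that $\Lambda_0\le\min\{\varepsilon,\gamma/4\}$.

**Step 4: continuity.** By Lemma 6.1 the flow exists for all $t\ge1$. By Lemma 3.1, (5.3) and the monotonicity of $\max|u|$, the hypotheses of Section 9 hold for all $t$, and $\Lambda\le\Lambda_0\le\varepsilon$ always by (9.6). Let $S$ be the set of $t\ge1$ such that $I\ge\frac12$ and $X\ge2$ on $[1,t]$. Since $I$ and $X$ are continuous in $t$ (for $X$ by (7.3)), $S$ is closed, and $1\in S$. If $t\in S$, Proposition 10.1 gives on $[1,t]$ that $\Lambda\le\Lambda_0e^{-\gamma\tau}$ and $X>32$. By (9.5),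
$$I\ge I_0-\int_0^\infty\Lambda_0e^{-\gamma\tau'}d\tau'=I_0-\frac{\Lambda_0}\gamma\ge1-\frac14=\frac34 .$$
Both inequalities defining $S$ hold with room to spare, so $S$ is open in $[1,\infty)$. Hence $S=[1,\infty)$, and for all $t\ge1$
$$I\ge\tfrac34,\qquad E\le\Lambda_0t^{-\gamma},\qquad X\ge\frac1{31E}\ge\frac{t^\gamma}{31\Lambda_0}\ge32\,t^\gamma.\tag{11.1}$$

So the fiber lengths of the two halves never equalize, and the conformal classes of the base leave every compact subset of moduli space.

## 12. A long collar forces a large diameter

**Step 1: a short geodesic.** The arc $\{x=0\}\subset Q$ is fixed by the isometry $\iota$ of $\sigma_t$, so it is a $\sigma_t$-geodesic, and it meets sides $1$ and $3$ orthogonally. The neighboring copy of $Q$ indexed by the generator $a\in G$ is glued to $Q$ along both of these sides. Together with its mirror image there, the arc forms a closed $\sigma_t$-geodesic $\beta$ of length $\ell=2\int_0^1\rho(0,y)\,dy\le\frac{2\pi}X$, by (8.1).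

**Step 2: points far from $\beta$.** We compare areas. The closed $r$-neighborhood of $\beta$ is contained in the image of $\beta\times[-r,r]$ under the normal exponential map, whose Jacobian at distance $\varrho$ from $\beta$ is $\cosh\varrho$. So its area is at most $2\ell\sinh r$. For $r=\operatorname{arcsinh}(2/\ell)$ this is $4<4\pi\le4\pi(n-2)=\operatorname{area}(\Sigma,\sigma_t)$. So some point lies at $\sigma_t$-distance more than $r$ from $\beta$. With $\operatorname{arcsinh}y\ge\log2y$ and (11.1),
$$\operatorname{diam}(\Sigma,\sigma_t)\ge\operatorname{arcsinh}\frac2\ell\ge\log\frac4\ell\ge\log\frac{2X}\pi\ge\log\Big(\frac{64}\pi t^\gamma\Big)\ge\gamma\log t.$$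

**Step 3: back to $M$.** The projection of $(M,h+e^{2u}d\theta^2)$ to $(\Sigma,h)$ is a Riemannian submersion, hence $1$-Lipschitz and onto. By (9.1),
$$\operatorname{diam}_tM\ge\operatorname{diam}(\Sigma,h)\ge\sqrt{2t}\,\operatorname{diam}(\Sigma,\sigma_t)\ge\gamma\sqrt{2t}\,\log t.$$
This proves Theorem 2.1. By Section 2 the answer to the Question is no, with counterexamples on $\Sigma_g\times S^1$ for every $g\ge2$. $\blacksquare$

## 13. An upper bound of order $t^{3/4}$

**Proof of Theorem 2.2(b).** We bound how fast a fixed curve in $\Sigma$ can lengthen. For a fixed tangent vector $v$, by (3.1), $du(v)^2\le f\,h(v,v)$ and (5.3) in the form $-2K\le\frac1t-f$,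
$$\partial_th(v,v)\le(-2K+2f)\,h(v,v)\le\big(\tfrac1t+f\big)\,h(v,v).$$
By (5.1), $\partial_tf\le\Delta f-2f^2$, so the maximum principle gives $f\le\frac1{2(t-1)+b}$ with $b=(\max f(1))^{-1}$, which is finite since $u(1)$ is not constant. So $\int_1^tf\,dt'\le\frac12\log t+C$. Hence $h$-lengths of fixed curves grow at most by the factor
$$\exp\Big(\tfrac12\int_1^t\big(\tfrac1{t'}+f\big)dt'\Big)\le C\,t^{3/4},$$
where at each $t'$ the maximum of $f$ is taken. Two points of $M$ are joined by a horizontal lift of a curve in $\Sigma$ followed by a piece of a fiber, and fibers have length at most $2\pi e$. So $\operatorname{diam}_tM\le Ct^{3/4}$. $\square$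

The argument does not determine whether $\sqrt t\log t$ is the exact order of the diameter in these examples, and it does not treat $\widetilde{SL_2(\mathbb R)}$-geometry. Neither is needed for the Question, which is posed for all single-component $M_0$ that are not flat, Nil or Sol.
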